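\title{Purity of equivariant skyscraper sheaves under the derived equivalence for $G\operatorname{-Hilb}(\mathbb{C}^3)$}

\begin{abstract}
Let $G\subset \operatorname{SL}(3,\mathbb{C})$ be a finite subgroup, let $Y=G\operatorname{-Hilb}(\mathbb{C}^3)$, and let $\Psi\colon D^G(\mathbb{C}^3)\to D(Y)$ be the inverse of the Bridgeland--King--Reid equivalence. We prove the Cautis--Logvinenko conjecture: for every nontrivial irreducible representation $\rho$ of $G$, the complex $\Psi(\mathcal{O}_0\otimes\rho)$ has exactly one nonzero cohomology sheaf, in degree $-1$ or $0$. The degree is $0$ exactly when $\rho$ occurs in the socle of some $G$-cluster. We also show that $\Psi(\mathcal{O}_0\otimes\rho)$ is either $\mathcal{O}_C(-1)$ for a curve $C\cong\mathbb{P}^1$, or a Cohen--Macaulay sheaf of dimension $2$ placed in degree $0$ or $-1$, and that the type is detected both by the socles and ideal generators of $G$-clusters and by one line bundle on $Y$. The proof studies the quotient of a $G$-cluster by a copy of $\rho$ in its socle.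
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Clusters and the Bridgeland--King--Reid equivalence}

Let $V=\mathbb{C}^3$, let $G\subset\operatorname{SL}(V)$ be a finite subgroup, and let $S=\mathbb{C}[V]=\operatorname{Sym}V^*$, with $\mathfrak{m}\subset S$ the maximal ideal of the origin. Put $X=V/G=\operatorname{Spec}S^G$ and write $0\in X$ for the image of the origin. The trivial representation is $\rho_0$. ``Point'' always means closed point.

A $G$-equivariant coherent sheaf on $V$ is the same as a finitely generated $S$-module $N$ with a linear action of $G$ such that $g(fn)=g(f)g(n)$; we call $N$ an \emph{equivariant module}. Let $D^G(V)$ be the bounded derived category of equivariant modules and put $\operatorname{Ext}^i_G(N,N')=\operatorname{Hom}_{D^G(V)}(N,N'[i])$. Taking $G$-invariants is exact, so for modules $\operatorname{Ext}^i_G(N,N')=\operatorname{Ext}^i_S(N,N')^G$. This group vanishes for $i\notin[0,3]$, because $S$ has global dimension $3$, and it vanishes for $i>0$ when $N=S\otimes\sigma$ with $\sigma$ a representation of $G$.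

A \emph{$G$-cluster} is a $G$-invariant closed subscheme $Z\subset V$ such that $\mathcal{O}_Z=S/I_Z$ is isomorphic to the regular representation $\mathbb{C}[G]$. A free orbit is a $G$-cluster; the other clusters are scheme structures of length $|G|$ on smaller sets. Since $\mathbb{C}[G]$ contains $\rho_0$ once,
\begin{equation}\label{eq:invariants}
\mathcal{O}_Z^G=\mathbb{C}\cdot 1 .
\end{equation}
Hence the support of $Z$ is a single orbit: otherwise $\mathcal{O}_Z$ would be a product of two nonzero algebras with $G$-action, and their identity elements would be independent invariants. In particular, a cluster whose support contains the origin is supported at the origin.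

The $G$-Hilbert scheme $Y=G\operatorname{-Hilb}(V)$ is the fine moduli space of $G$-clusters. It carries a universal family $\mathcal{Z}\subset Y\times V$ with projections $p\colon\mathcal{Z}\to Y$, finite and flat, and $q\colon\mathcal{Z}\to V$. We write $Z_y$ for the cluster of $y\in Y$ and $I_y\subset S$ for its ideal. Sending $y$ to the orbit that supports $Z_y$ gives a projective morphism $\tau\colon Y\to X$, and $\tau^{-1}(0)$ is the set of clusters supported at the origin. By the theorem of Bridgeland, King and Reid (BKR), $\tau$ is a crepant resolution, so that $Y$ is a smooth irreducible threefold, and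
\[
\Phi=Rq_*\,p^*(-\otimes\rho_0)\colon D(Y)\longrightarrow D^G(V)
\]
is an equivalence from the bounded derived category of coherent sheaves on $Y$. Let $\Psi=\Phi^{-1}$.

The functor $\Phi$ is concrete. The sheaf $\mathcal{R}=p_*\mathcal{O}_{\mathcal{Z}}$ is a vector bundle on $Y$ with fibers $\mathcal{O}_{Z_y}$, on which $S$ and $G$ act, and $\Phi(M)=R\Gamma(Y,M\otimes\mathcal{R})$. For the skyscraper sheaf $\mathcal{O}_y$ of a point this gives $\Phi(\mathcal{O}_y)=\mathcal{O}_{Z_y}$. For a representation $\sigma$, the \emph{tautological bundle} $R_\sigma=\operatorname{Hom}_G(\sigma,\mathcal{R})$ has rank $\dim\sigma$, and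
\begin{equation}\label{eq:taut}
\operatorname{Hom}_G\big(\sigma,H^i(\Phi(M))\big)=H^i(Y,M\otimes R_\sigma)\qquad\text{for } M\in D(Y).
\end{equation}
By \eqref{eq:invariants} the section $1$ trivializes the line bundle $R_{\rho_0}=\mathcal{R}^G$, so $R_{\rho_0}=\mathcal{O}_Y$.

\subsection{The conjecture}

For an irreducible representation $\rho$ let $\mathcal{O}_0\otimes\rho$ be the equivariant module with underlying representation $\rho$ on which $\mathfrak{m}$ acts by zero. These are the simple equivariant modules supported at the origin, so they are the smallest objects of $D^G(V)$ that see the singular point $0\in X$. The objects $\Psi(\mathcal{O}_0\otimes\rho)$ are supported on $\tau^{-1}(0)$, and one would like to read them as a dictionary from irreducible representations to geometry on this fiber. The dictionary is most useful when each entry is a single sheaf. Call $M\in D(Y)$ a \emph{pure sheaf} if exactly one of its cohomology sheaves $H^k(M)$ is nonzero, that is, $M\cong\mathcal{F}[-k]$ for a nonzero coherent sheaf $\mathcal{F}$ and an integer $k$. (This is not the notion of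 a pure-dimensional sheaf.) An equivalence of derived categories has no formal reason to send a module to a pure sheaf, and the fiber $\tau^{-1}(0)$ leaves room, a priori, for cohomology sheaves in different degrees on different parts of it. The Cautis--Logvinenko conjecture, in the form stated in \cite{CLY}, says that this does not happen.

\begin{quote}
\emph{For each nontrivial irreducible representation $\rho$ of $G$, the object $\Psi(\mathcal{O}_0\otimes\rho)$ is a pure sheaf on $Y$. More precisely, there is $k\in\{-1,0\}$, depending on $\rho$, such that $H^k(\Psi(\mathcal{O}_0\otimes\rho))\neq0$ and $H^j(\Psi(\mathcal{O}_0\otimes\rho))=0$ for all $j\ne k$.}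
\end{quote}

\subsection{Results}

The \emph{socle} of a cluster $Z$ is the subrepresentation $\{u\in\mathcal{O}_Z:\mathfrak{m}u=0\}$; it is zero unless the origin lies on $Z$.

\begin{theorem}\label{thm:pure}
Let $G\subset\operatorname{SL}(3,\mathbb{C})$ be a finite subgroup, let $\rho$ be a nontrivial irreducible representation of $G$, and let $E=\Psi(\mathcal{O}_0\otimes\rho)$. There is exactly one integer $k$ with $H^k(E)\neq0$, and $k\in\{-1,0\}$. Moreover, $k=0$ if and only if $\rho$ occurs in the socle of some $G$-cluster.
\end{theorem}

So the conjecture is true. The second theorem describes the sheaf. For $y\in Y$ let $s(y)$ be the multiplicity of $\rho$ in the socle of $\mathcal{O}_{Z_y}$, and let $g(y)$ be the multiplicity of $\rho$ in the space $I_y/\mathfrak{m}I_y$ of generators of $I_y$ at the origin. Put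
\[
\delta_\rho=\det R_{V^*\otimes\rho}\otimes(\det R_{V\otimes\rho})^{-1}\in\operatorname{Pic}Y .
\]

\begin{theorem}\label{thm:types}
In the situation of Theorem~\ref{thm:pure}, exactly one of the following holds.
\begin{itemize}
\item[(I)] $E\cong\mathcal{O}_C(-1)$, in degree $0$, for a curve $C\cong\mathbb{P}^1$ in $\tau^{-1}(0)$.
\item[(II)] $E$ is a sheaf in degree $0$, Cohen--Macaulay of pure dimension $2$ (of projective dimension $1$ at each point of its support).
\item[(III)] $E\cong F[1]$, where $F$ is a sheaf, Cohen--Macaulay of pure dimension $2$ (of projective dimension $1$ at each point of its support).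
\end{itemize}
The type is determined in two ways.
\begin{itemize}
\item[(a)] Case (I) holds, with curve $C$, if and only if $s=g=1$ on $C$ and $s=g=0$ elsewhere; (II) holds if and only if $g\equiv0$ and $s\not\equiv0$; (III) holds if and only if $s\equiv0$ and $g\not\equiv0$.
\item[(b)] Cases (I), (II), (III) hold if and only if, respectively, $\delta_\rho\cong\mathcal{O}_Y$, $\delta_\rho\cong\mathcal{O}_Y(D)$, $\delta_\rho\cong\mathcal{O}_Y(-D)$ for some nonzero effective divisor $D$ supported in $\tau^{-1}(0)$. These three conditions on $\delta_\rho$ are mutually exclusive.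
\end{itemize}
\end{theorem}

All three types occur (Section~\ref{sec:examples}).

The proof probes $E$ with skyscraper sheaves. The groups $\operatorname{Ext}^j_Y(E,\mathcal{O}_y)$ control $E$ near $y$, and the equivalence identifies them with $\operatorname{Ext}^j_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z_y})$, which involve one cluster only. Section~\ref{sec:local} uses this to confine the cohomology of $E$ to degrees $-1$ and $0$, and shows what is still missing. The missing input is Lemma~\ref{lem:key}, on the quotient of a cluster by a copy of $\rho$ in its socle. Theorem~\ref{thm:pure} follows in Section~\ref{sec:pure}, and Theorem~\ref{thm:types} in Sections~\ref{sec:types} and~\ref{sec:det}. The hypothesis $G\subset\operatorname{SL}(3,\mathbb{C})$ enters through the BKR theorem and, in Section~\ref{sec:det}, through $\Lambda^3V^*\cong\rho_0$.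

\section{Two cyclic groups}\label{sec:examples}

In small cases one can guess $\Psi(\mathcal{O}_0\otimes\rho)$ and confirm the guess with the following criterion, whose first part is used again later.

\begin{lemma}\label{lem:recognize}
Let $\rho$ be any irreducible representation of $G$.
\begin{itemize}
\item[(a)] An equivariant module $N$ supported at the origin and isomorphic to $\rho$ as a representation is isomorphic to $\mathcal{O}_0\otimes\rho$.
\item[(b)] Let $M\in D(Y)$ be supported on $\tau^{-1}(0)$. Suppose that for irreducible $\sigma$ the group $H^i(Y,M\otimes R_\sigma)$ is $\mathbb{C}$ if $i=0$ and $\sigma\cong\rho$, and is zero otherwise. Then $M\cong\Psi(\mathcal{O}_0\otimes\rho)$.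
\end{itemize}
\end{lemma}

\begin{proof}
(a) The ideal $\mathfrak{m}$ acts nilpotently on $N$, so $\mathfrak{m}N$ is a proper subrepresentation of an irreducible representation. Thus $\mathfrak{m}N=0$.

(b) The complex $p^*M$ is supported on $p^{-1}\tau^{-1}(0)\subset q^{-1}(0)$, so $\Phi(M)$ is supported at the origin. By \eqref{eq:taut} its only cohomology module lies in degree $0$ and is isomorphic to $\rho$ as a representation. Now apply (a).
\end{proof}

Let $x,y,z$ be the coordinates on $V$; in this section a point of $Y$ is named by its chart coordinates.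

\begin{example}[the group $\frac12(1,1,0)$]\label{ex:half}
Let $G$ be generated by $\operatorname{diag}(-1,-1,1)$, with nontrivial character $\varepsilon$. For a cluster $Z$, the algebra $\mathcal{O}_Z$ is the sum of $\mathbb{C}\cdot1$ and a line of type $\varepsilon$, which is spanned by $x$ or by $y$. On the open set $U_x\subset Y$ where $x$ generates $R_\varepsilon$ there are regular functions $a,c,d$ with $y=ax$, $x^2=c$, $z=d$ in $\mathcal{R}$. Conversely $S/(y-ax,\,x^2-c,\,z-d)$ has basis $1,x$ and defines a family of clusters over $\mathbb{A}^3$. So $U_x\cong\mathbb{A}^3$ with coordinates $a,c,d$, and symmetrically $U_y\cong\mathbb{A}^3$ with coordinates $a^{-1},a^2c,d$. The fiber $\tau^{-1}(0)$ is the curve $C=\{c=d=0\}\cong\mathbb{P}^1$, and $R_\varepsilon|_C=\mathcal{O}_C(1)$, generated by the sections $x,y$.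

Since $H^*(\mathcal{O}_C(-1))=0$ and $H^*(\mathcal{O}_C(-1)\otimes R_\varepsilon)=H^*(\mathcal{O}_C)=\mathbb{C}$ in degree $0$, Lemma~\ref{lem:recognize} gives $\Psi(\mathcal{O}_0\otimes\varepsilon)=\mathcal{O}_C(-1)$. This is type (I), the only type possible when $\tau^{-1}(0)$ is a curve. For a cluster on $C$, with ideal $(y-ax,x^2,z)$, the socle is spanned by $x$ and the generators have types $\varepsilon,\rho_0,\rho_0$, so $s=g=1$ on $C$. Also $V\cong V^*$, so $\delta_\varepsilon\cong\mathcal{O}_Y$.
\end{example}

\begin{example}[the group $\frac13(1,1,1)$]\label{ex:third}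
Let $G$ be the group of scalar cube roots of unity and let $\chi$ be the character by which it acts on linear functions, so that $V^*=3\chi$ and $V=3\chi^2$. Now $\mathcal{O}_Z$ is a sum of three lines of types $\rho_0,\chi,\chi^2$, and it is generated as an algebra by the images of $x,y,z$, which lie in the line of type $\chi$. The argument of Example~\ref{ex:half} gives a chart $U_x\cong\mathbb{A}^3$ of clusters with ideal $(y-ax,\,z-bx,\,x^3-c)$, and charts $U_y,U_z$. The cluster lies on the line $\ell$ spanned by $(1,a,b)$, which defines a projection $Y\to\mathbb{P}^2$; let $\mathcal{O}(1)$ also denote the pullback to $Y$. The bundles $R_\chi$ and $R_{\chi^2}$ are generated on $U_x$ by $x$ and $x^2$, so $R_\chi=\mathcal{O}(1)$ and $R_{\chi^2}=\mathcal{O}(2)$. The fiber $\tau^{-1}(0)$ is the surface $\Pi=\{c=0\}\cong\mathbb{P}^2$. Its local equations $x^3,y^3,z^3$ on the three charts transform like generators of $\mathcal{O}(3)$, so $\mathcal{O}_Y(\Pi)=\mathcal{O}(-3)$ and $Y$ is the total space of $\mathcal{O}_{\mathbb{P}^2}(-3)$.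

To apply Lemma~\ref{lem:recognize} to a sheaf $\mathcal{F}$ on $\Pi$ we compute the cohomology of $\mathcal{F}$, $\mathcal{F}(1)$, $\mathcal{F}(2)$.
\begin{itemize}
\item For $\mathcal{F}=\mathcal{O}_\Pi(-2)$ these are $\mathcal{O}(-2)$, $\mathcal{O}(-1)$, $\mathcal{O}$, and only $H^0(\mathcal{O})=\mathbb{C}$ survives. So $\Psi(\mathcal{O}_0\otimes\chi^2)=\mathcal{O}_\Pi(-2)$, of type (II).
\item For $\mathcal{F}=\Omega^1_\Pi(-1)$ use the Euler sequence $0\to\Omega^1(j)\to\mathcal{O}(j-1)^3\to\mathcal{O}(j)\to0$. For $j=-1$ the second and third terms have no cohomology; for $j=0$ we get $H^1(\Omega^1)=\mathbb{C}$ only; for $j=1$ the map $H^0(\mathcal{O}^3)\to H^0(\mathcal{O}(1))$ is bijective, so $\Omega^1(1)$ has no cohomology. So $\Psi(\mathcal{O}_0\otimes\chi)=\Omega^1_\Pi(-1)[1]$, of type (III).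
\item For $\mathcal{F}=\mathcal{O}_\Pi(-3)$ only $H^2(\mathcal{O}(-3))=\mathbb{C}$ survives. So $\Psi(\mathcal{O}_0\otimes\rho_0)=\mathcal{O}_\Pi(-3)[2]$.
\end{itemize}
A cluster on $\Pi$ has ideal $(y-ax,z-bx,x^3)$, with generators of types $\chi,\chi,\rho_0$, and socle spanned by $x^2$. Thus $(s,g)=(1,0)$ on $\Pi$ for $\chi^2$, and $(s,g)=(0,2)$ on $\Pi$ for $\chi$. From $V^*\otimes\chi^2=3\rho_0$ and $V\otimes\chi^2=3\chi$ we get $\delta_{\chi^2}=\mathcal{O}(-3)=\mathcal{O}_Y(\Pi)$; from $V^*\otimes\chi=3\chi^2$ and $V\otimes\chi=3\rho_0$ we get $\delta_\chi=\mathcal{O}(6)=\mathcal{O}_Y(-2\Pi)$.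

Both hypotheses on $\rho$ in Theorem~\ref{thm:pure} are needed: $\rho_0$ gives $k=-2$, and $\Psi(\mathcal{O}_0\otimes(\chi\oplus\chi^2))$ has two nonzero cohomology sheaves.
\end{example}

\section{The local form of $E$}\label{sec:local}

\subsection{Commutative algebra at a point}\label{sub:facts}

Let $y\in Y$. The local ring $R=\mathcal{O}_{Y,y}$ is regular of dimension $3$; let $\mathfrak{n}$ be its maximal ideal, $\kappa=R/\mathfrak{n}\cong\mathbb{C}$, and $U=\mathfrak{n}/\mathfrak{n}^2$ the cotangent space. For $M\in D(Y)$ the complexes $R\mathcal{H}om(M,\mathcal{O}_y)$ and $R\mathcal{H}om(\mathcal{O}_y,M)$ are supported at $y$. Hence $\operatorname{Ext}^j_Y(M,\mathcal{O}_y)=\operatorname{Ext}^j_R(M_y,\kappa)$ and $\operatorname{Ext}^j_Y(\mathcal{O}_y,M)=\operatorname{Ext}^j_R(\kappa,M_y)$; these groups can be computed on any neighborhood of $y$, and $\operatorname{Ext}^j_Y(\mathcal{O}_{y'},\mathcal{O}_y)=0$ for $y'\neq y$.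

\emph{Minimal complexes.} On a small affine neighborhood of $y$ the object $M$ is represented by a bounded complex $P$ of free sheaves of finite rank. If a matrix entry of a differential is nonzero at $y$, we shrink the neighborhood to make it a unit and split off a summand $\mathcal{O}\xrightarrow{\sim}\mathcal{O}$. After finitely many steps all entries vanish at $y$, and $P$ is called \emph{minimal at $y$}. Then $\operatorname{Hom}_R(P_y,\kappa)$ has zero differentials, so
\[
\operatorname{Ext}^j_Y(M,\mathcal{O}_y)=(P^{-j}\otimes\kappa)^*,
\]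
while at a nearby point $y'$ the group $\operatorname{Ext}^j_Y(M,\mathcal{O}_{y'})$ is dual to $H^{-j}$ of the fiber of $P$ at $y'$. In particular $M=0$ near $y$ if and only if all $\operatorname{Ext}^j_Y(M,\mathcal{O}_y)$ vanish, and a finitely generated $R$-module $N$ with $\operatorname{Ext}^1_R(N,\kappa)=0$ is free.

\emph{The Koszul complex.} Let $x_1,x_2,x_3$ generate $\mathfrak{n}$, with classes $e_1,e_2,e_3\in U$. The minimal resolution of $\kappa$ is the Koszul complex $\mathcal{K}$, with $\mathcal{K}^{-i}=R\otimes\Lambda^iU$, $d(e_i)=x_i$ and $d(e_i\wedge e_j)=x_ie_j-x_je_i$. So $\operatorname{Ext}^i_Y(\mathcal{O}_y,\mathcal{O}_y)=(\Lambda^iU)^*$, and $R\operatorname{Hom}_R(\kappa,R)\cong\kappa[-3]$.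

\emph{Depth.} For nonzero finitely generated $R$-modules we use: a nonzero submodule of a free module has depth at least $1$; if $0\to N'\to N\to N''\to0$ is exact, then $\operatorname{depth}N'\ge\min(\operatorname{depth}N,\operatorname{depth}N''+1)$ and $\operatorname{depth}N''\ge\min(\operatorname{depth}N,\operatorname{depth}N'-1)$, with the depth of the zero module read as $\infty$; every irreducible component of $\operatorname{Supp}N$ has dimension at least $\operatorname{depth}N$; and $\operatorname{pd}N+\operatorname{depth}N=3$ (Auslander--Buchsbaum). The module $N$ is Cohen--Macaulay if $\operatorname{depth}N=\dim\operatorname{Supp}N$.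

The next lemma exchanges maps into $\mathcal{O}_y$ for maps out of $\mathcal{O}_y$. It is useful because maps out of $\Phi(\mathcal{O}_y)=\mathcal{O}_{Z_y}$ are determined by the image of $1$.

\begin{lemma}\label{lem:dual}
For $M\in D(Y)$ and $N\in D^G(V)$, and for all $y$ and $j$,
\[
\dim\operatorname{Ext}^j_Y(M,\mathcal{O}_y)=\dim\operatorname{Ext}^{3-j}_Y(\mathcal{O}_y,M),\qquad
\dim\operatorname{Ext}^j_G(N,\mathcal{O}_{Z_y})=\dim\operatorname{Ext}^{3-j}_G(\mathcal{O}_{Z_y},N).
\]
\end{lemma}

\begin{proof}
By adjunction $R\operatorname{Hom}_R(M_y,\kappa)=\operatorname{Hom}_\kappa(M_y\otimes^L\kappa,\kappa)$, so the group $\operatorname{Ext}^j_R(M_y,\kappa)$ is dual to $H^{-j}(M_y\otimes^L\kappa)$. Since $\kappa$ has a finite free resolution, $R\operatorname{Hom}_R(\kappa,M_y)=R\operatorname{Hom}_R(\kappa,R)\otimes^LM_y\cong(\kappa\otimes^LM_y)[-3]$, whose cohomology in degree $3-j$ is $H^{-j}(\kappa\otimes^LM_y)$. The second equality is the first for $M=\Psi(N)$.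
\end{proof}

\subsection{The Betti numbers of $E$}

From now on $\rho$ is a nontrivial irreducible representation and $E=\Psi(\mathcal{O}_0\otimes\rho)$, a nonzero object. We use nontriviality in the form $\rho^G=0$. Define
\begin{equation}\label{eq:betti}
b_j(y)=\dim\operatorname{Ext}^j_Y(E,\mathcal{O}_y)=\dim\operatorname{Ext}^j_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z_y}).
\end{equation}
The left side is the rank of the term of degree $-j$ in a complex for $E$ that is minimal at $y$; the right side is computed from the cluster.

\begin{proposition}\label{prop:local}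
Let $y\in Y$ and $F=H^{-1}(E)$.
\begin{itemize}
\item[(i)] $b_j(y)=0$ for $j\notin\{0,1,2\}$, and $b_0(y)=s(y)$, $b_2(y)=g(y)$, $b_1(y)=b_0(y)+b_2(y)$. Near $y$ the object $E$ is represented by a complex of free sheaves in degrees $-2,-1,0$,
\begin{equation}\label{eq:complex}
P\colon\quad\mathcal{O}^{b_2(y)}\xrightarrow{\ B\ }\mathcal{O}^{b_1(y)}\xrightarrow{\ A\ }\mathcal{O}^{b_0(y)},
\end{equation}
where $B$ is injective and all entries of $A$ and $B$ vanish at $y$.
\item[(ii)] $\operatorname{Supp}E\subset\tau^{-1}(0)$, and $H^j(E)=0$ for $j\notin\{-1,0\}$.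
\item[(iii)] $y\in\operatorname{Supp}H^0(E)$ if and only if $b_0(y)\ne0$.
\item[(iv)] $\operatorname{Supp}F$ is empty or of pure dimension $2$.
\end{itemize}
\end{proposition}

\begin{proof}
The right side of \eqref{eq:betti} vanishes for $j\notin[0,3]$. By Lemma~\ref{lem:dual}, $b_3(y)=\dim\operatorname{Hom}_G(\mathcal{O}_{Z_y},\mathcal{O}_0\otimes\rho)$. Such a map sends the generator $1$ into $\rho^G=0$, so $b_3(y)=0$, and a minimal complex at $y$ has the form \eqref{eq:complex}.

A map $\mathcal{O}_0\otimes\rho\to\mathcal{O}_{Z_y}$ is a $G$-map from $\rho$ to the socle, so $b_0(y)=s(y)$. By Lemma~\ref{lem:dual}, $b_2(y)=\dim\operatorname{Ext}^1_G(\mathcal{O}_{Z_y},\mathcal{O}_0\otimes\rho)$. Apply $\operatorname{Ext}_G(-,\mathcal{O}_0\otimes\rho)$ to $0\to I_y\to S\to\mathcal{O}_{Z_y}\to0$. Since $\operatorname{Hom}_G(S,\mathcal{O}_0\otimes\rho)=\rho^G=0$ and $\operatorname{Ext}^1_G(S,-)=0$, we get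
\[
\operatorname{Ext}^1_G(\mathcal{O}_{Z_y},\mathcal{O}_0\otimes\rho)\cong\operatorname{Hom}_G(I_y,\mathcal{O}_0\otimes\rho)=\operatorname{Hom}_G(I_y/\mathfrak{m}I_y,\rho),
\]
of dimension $g(y)$.

If $y\notin\tau^{-1}(0)$, then $\mathcal{O}_0\otimes\rho$ and $\mathcal{O}_{Z_y}$ have disjoint supports, all $b_j(y)$ vanish, and $E=0$ near $y$. So $\operatorname{Supp}E$ lies in the proper closed subset $\tau^{-1}(0)$ of the irreducible variety $Y$, and all cohomology sheaves of $E$ are torsion. Over the function field of $Y$ the complex $P$ is exact, which gives $b_1(y)=b_0(y)+b_2(y)$. The sheaf $H^{-2}(E)=\ker B$ is a torsion subsheaf of a free sheaf, hence zero. This proves (i) and (ii). For (iii), the fiber of $H^0(E)=\operatorname{coker}A$ at $y$ is $\kappa^{b_0(y)}$, and Nakayama's lemma applies.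

For (iv), suppose $F_y\neq0$ and let $K=\ker A_y$. The image of $A_y$ is zero or has depth at least $1$, so $0\to K\to R^{b_1}\to\operatorname{im}A_y\to0$ gives $\operatorname{depth}K\ge2$. Then $0\to R^{b_2}\to K\to F_y\to0$ gives $\operatorname{depth}F_y\ge\min(2,3-1)=2$. So every component of $\operatorname{Supp}F$ through $y$ has dimension at least $2$, and at most $2$ because $F$ is torsion.
\end{proof}

\subsection{What the Betti numbers do not see}\label{sub:models}

Proposition~\ref{prop:local} leaves two ways for purity to fail. First, $H^0(E)$ and $H^{-1}(E)$ could live on different parts of $\tau^{-1}(0)$; to exclude this one must compare different points of $Y$. Second, both could be nonzero along the same surface. Here the numbers $b_j(y)$ do not help, as the smallest case $(b_0,b_1,b_2)=(1,2,1)$ shows. Consider over $R$ the complexes $R\xrightarrow{B}R^2\xrightarrow{A}R$ with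
\[
P'\colon\ A=(x_1,\,x_2),\ B=\binom{-x_2}{x_1};\qquad\qquad
P''\colon\ A=(x_1,\,0),\ B=\binom{0}{x_1}.
\]
The first resolves $R/(x_1,x_2)$; it is the local form of $E$ along $C$ in Example~\ref{ex:half}, with $x_1=c$ and $x_2=d$. The second is $R/(x_1)\oplus R/(x_1)[1]$, which is not pure but has the same Betti numbers at the closed point and has $H^{-1}$ supported on a surface.

The two are separated by a product. For $P=P'$ or $P''$ let $\beta\colon P\to\kappa$ be a nonzero map, unique up to scalar, and consider
\[
\operatorname{Ext}^2_R(\kappa,\kappa)\longrightarrow\operatorname{Ext}^2_R(P,\kappa)\cong\kappa,\qquad\theta\mapsto\theta\circ\beta .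
\]
For $P'$, the map $\beta$ lifts to the inclusion of the Koszul complex on $x_1,x_2$ into $\mathcal{K}$, so the product evaluates $\theta\in(\Lambda^2U)^*$ on $e_1\wedge e_2$ and is onto. For $P''$, the map $\beta$ kills the summand $R/(x_1)[1]$, while $\operatorname{Ext}^2_R(P'',\kappa)=\operatorname{Ext}^2_R(R/(x_1),\kappa)\oplus\operatorname{Ext}^1_R(R/(x_1),\kappa)=0\oplus\kappa$ comes from that summand alone; the product is zero. To exclude $P''$ and its relatives we need to know that for $E$ the product is onto.

\section{Removing $\rho$ from the socle of a cluster}\label{sec:key}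

Suppose $b_0(y)\ne0$ and let $0\neq\beta\in\operatorname{Hom}_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z_y})$. We also write $\beta\colon E\to\mathcal{O}_y$ for its image under $\Psi$. On $Y$ this is a map from a complex to a point, but on $V$ it is a map of modules with simple source, hence injective, and it has a cokernel:
\begin{equation}\label{eq:Q}
0\to\mathcal{O}_0\otimes\rho\xrightarrow{\ \beta\ }\mathcal{O}_{Z_y}\to Q_\beta\to0 .
\end{equation}
The module $Q_\beta$ measures the difference between $E$ and $\mathcal{O}_y$, and like $\mathcal{O}_{Z_y}$ it is generated by a single invariant element. The two parts of the following lemma answer the two difficulties of Section~\ref{sub:models}.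

\begin{lemma}\label{lem:key}
Let $y\in Y$, $0\ne\beta\in\operatorname{Hom}_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z_y})$ and $Q=Q_\beta$, and let $\bar1\in Q$ be the image of $1$.
\begin{itemize}
\item[(a)] For every $y'\in Y$ the space $\operatorname{Hom}_G(\mathcal{O}_{Z_{y'}},Q)$ has dimension at most $1$. A nonzero element sends $1$ to a nonzero multiple of $\bar1$, is surjective, and has kernel isomorphic to $\mathcal{O}_0\otimes\rho$; if it exists, then $b_0(y')\neq0$.
\item[(b)] If $y'\ne y$, then $b_2(y')=\dim\operatorname{Hom}_G(\mathcal{O}_{Z_{y'}},Q)$.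
\item[(c)] The map $\operatorname{Ext}^2_Y(\mathcal{O}_y,\mathcal{O}_y)\to\operatorname{Ext}^2_Y(E,\mathcal{O}_y)$, $\theta\mapsto\theta\circ\beta$, is surjective.
\end{itemize}
\end{lemma}

In words, for $y'\neq y$ we have $b_2(y')\le1$, with equality exactly when $Z_{y'}$ arises from $Z_y$ by removing the copy $\beta(\rho)$ from the socle and attaching $\rho$ again in another way. In Example~\ref{ex:half}, $Q=S/\mathfrak{m}$ is a quotient of every cluster on $C$, which matches $g=1$ on $C$. In Example~\ref{ex:third} with $\rho=\chi^2$, $Q=S/(I_\ell+\mathfrak{m}^2)$ remembers the line $\ell$, so no other cluster maps onto it, which matches $g\equiv0$.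

\begin{proof}
(a) Taking invariants in \eqref{eq:Q} and using $\rho^G=0$ and \eqref{eq:invariants}, we get $Q^G=\mathbb{C}\cdot\bar1\neq0$. A map $\varphi\colon\mathcal{O}_{Z_{y'}}\to Q$ is determined by $\varphi(1)\in Q^G$. So the space of maps has dimension at most $1$, and a nonzero $\varphi$ is onto because $\bar1$ generates $Q$. Let $N=\ker\varphi$. As representations, $Q\oplus N\cong\mathcal{O}_{Z_{y'}}\cong\mathbb{C}[G]\cong\mathcal{O}_{Z_y}\cong Q\oplus\rho$, so $N\cong\rho$. Since $\beta\ne0$, the origin lies on $Z_y$, so $Z_y$ and the nonzero module $Q$ are supported at the origin. As $Q$ is a quotient of $\mathcal{O}_{Z_{y'}}$, the origin lies on $Z_{y'}$, so $Z_{y'}$ and $N$ are supported at the origin too. By Lemma~\ref{lem:recognize}(a), $N\cong\mathcal{O}_0\otimes\rho$, and the inclusion $N\subset\mathcal{O}_{Z_{y'}}$ shows $b_0(y')\ne0$.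

(b), (c) Let $y'$ be arbitrary, write $Z=Z_y$, $Z'=Z_{y'}$, and apply $\operatorname{Ext}_G(-,\mathcal{O}_{Z'})$ to \eqref{eq:Q}:
\begin{multline}\label{eq:les}
\operatorname{Ext}^2_G(\mathcal{O}_Z,\mathcal{O}_{Z'})\xrightarrow{\ -\circ\beta\ }\operatorname{Ext}^2_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z'})\longrightarrow\operatorname{Ext}^3_G(Q,\mathcal{O}_{Z'})\\
\longrightarrow\operatorname{Ext}^3_G(\mathcal{O}_Z,\mathcal{O}_{Z'})\longrightarrow\operatorname{Ext}^3_G(\mathcal{O}_0\otimes\rho,\mathcal{O}_{Z'})=0 .
\end{multline}
The last term has dimension $b_3(y')=0$, the second has dimension $b_2(y')$, and by Lemma~\ref{lem:dual} the third has dimension $\dim\operatorname{Hom}_G(\mathcal{O}_{Z'},Q)$. The first and fourth terms are $\operatorname{Ext}^i_Y(\mathcal{O}_y,\mathcal{O}_{y'})$ for $i=2,3$.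

If $y'\neq y$, the first and fourth terms vanish, and (b) follows. If $y'=y$, the third term has dimension $1$ by (a), since the quotient map $\mathcal{O}_Z\to Q$ is nonzero, and the fourth term $(\Lambda^3U)^*$ has dimension $1$. The surjection between them is therefore an isomorphism, the second arrow of \eqref{eq:les} is zero, and the first arrow is onto. Applying $\Psi$ gives (c).
\end{proof}

\section{Proof of Theorem~\ref{thm:pure}}\label{sec:pure}

By Proposition~\ref{prop:local}(ii) only $F=H^{-1}(E)$ and $H^0(E)$ can be nonzero, and one of them is, since $E\neq0$. Suppose both are nonzero.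

\emph{Step 1: $\operatorname{Supp}F\subset\operatorname{Supp}H^0(E)$.} Choose $y\in\operatorname{Supp}H^0(E)$. By Proposition~\ref{prop:local}(iii) there is $\beta\ne0$ at $y$. Let $y'\notin\operatorname{Supp}H^0(E)$, so $y'\ne y$ and $b_0(y')=0$. By Lemma~\ref{lem:key}(a) there is no nonzero map $\mathcal{O}_{Z_{y'}}\to Q_\beta$, so $b_2(y')=0$ by Lemma~\ref{lem:key}(b). Then $b_1(y')=b_0(y')+b_2(y')=0$, and $E=0$ near $y'$.

\emph{Step 2: $E$ splits near a general point of $\operatorname{Supp}F$.} The argument for $P''$ in Section~\ref{sub:models} used that the complex is the direct sum of its cohomology. This need not hold for $E$ at every point, but it holds generically along a surface, and that is why we proved Proposition~\ref{prop:local}(iv). Let $D$ be an irreducible component of $\operatorname{Supp}F$; it is a prime divisor. Consider the truncation triangle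
\[
F[1]\xrightarrow{\ \iota\ }E\longrightarrow H^0(E)\xrightarrow{\ \partial\ }F[2]
\]
on an affine open set $W$ that meets $D$, and let $\mathfrak{p}\subset\mathcal{O}(W)$ be the prime ideal of $D$. The class $\partial|_W$ lies in the $\mathcal{O}(W)$-module $\operatorname{Ext}^2_W(H^0(E),F)$. The localization of this module at $\mathfrak{p}$ is an $\operatorname{Ext}^2$ group over the discrete valuation ring $\mathcal{O}(W)_{\mathfrak{p}}$, which has global dimension $1$, so it is zero. Hence some $f\notin\mathfrak{p}$ kills $\partial|_W$. On $\Omega=\{f\ne0\}\subset W$, an affine open set that meets $D$, the class $\partial$ vanishes, so $\iota|_\Omega$ is the inclusion of a direct summand.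

\emph{Step 3: the contradiction.} Choose $y\in D\cap\Omega$. By Step 1, $y\in\operatorname{Supp}H^0(E)$, so there is a nonzero $\beta\colon E\to\mathcal{O}_y$. The composite $\beta\circ\iota$ lies in $\operatorname{Hom}(F[1],\mathcal{O}_y)=\operatorname{Ext}^{-1}(F,\mathcal{O}_y)=0$. By Lemma~\ref{lem:key}(c), every element of $\operatorname{Ext}^2_Y(E,\mathcal{O}_y)$ has the form $\theta\circ\beta$. So the restriction map
\[
-\circ\iota\colon\operatorname{Ext}^2_Y(E,\mathcal{O}_y)\to\operatorname{Ext}^2_Y(F[1],\mathcal{O}_y)=\operatorname{Ext}^1_R(F_y,\kappa)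
\]
is zero. It may be computed on $\Omega$, where it is surjective by Step 2. Thus $\operatorname{Ext}^1_R(F_y,\kappa)=0$ and $F_y$ is free. But $F_y$ is torsion, and it is nonzero because $y\in D\subset\operatorname{Supp}F$. This is a contradiction.

Hence exactly one of $H^{-1}(E)$, $H^0(E)$ is nonzero. By Proposition~\ref{prop:local}(i) and (iii), $H^0(E)\ne0$ if and only if $s(y)\neq0$ for some $y$, that is, if and only if $\rho$ occurs in the socle of some $G$-cluster. \qed

\section{The three types}\label{sec:types}

We prove the trichotomy of Theorem~\ref{thm:types} and part (a). Recall that $s=b_0$ and $g=b_2$.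

\subsection{The surface cases}

Let $T$ be a nonzero torsion sheaf whose stalks have resolutions $0\to R^n\to R^n\to T_y\to0$. At a point of its support $T_y$ is not free, so it has projective dimension $1$ and depth $2$; being torsion, it is Cohen--Macaulay of dimension $2$. So $T$ is Cohen--Macaulay of pure dimension $2$.

If $k=-1$, then $b_0\equiv0$ and $b_1=b_2$, and \eqref{eq:complex} is a resolution of this form for $F$, shifted by one. This is case (III), with $s\equiv0$, and $g\not\equiv0$ because $E\neq0$.

Let $k=0$. Now $E$ is a sheaf, \eqref{eq:complex} is a free resolution of it, and $\Sigma=\operatorname{Supp}E=\{y:b_0(y)\ne0\}$. All $b_j$ vanish off $\Sigma$.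

\begin{lemma}\label{lem:constant}
If $k=0$, then $\Sigma$ has no isolated point, and either $b_2\equiv0$ on $\Sigma$ or $b_2\equiv1$ on $\Sigma$.
\end{lemma}

\begin{proof}
For $y\in\Sigma$ we have $\operatorname{pd}E_y\le2$, so $\operatorname{depth}E_y\ge1$ and every component of $\Sigma$ through $y$ has positive dimension. In particular $\Sigma$ is infinite. Given $y$, pick a point of $\Sigma$ other than $y$ and a nonzero map at that point; Lemma~\ref{lem:key}(a),(b) give $b_2(y)\le1$.

Suppose $b_2(y)=1$ for some $y\in\Sigma$, and let $y'\in\Sigma$ be another point. Choose $\beta'\ne0$ at $y'$. By Lemma~\ref{lem:key}(a),(b) for $\beta'$, there is a surjection $\mathcal{O}_{Z_y}\to Q_{\beta'}$ with kernel $\mathcal{O}_0\otimes\rho$. The inclusion of the kernel is a nonzero map $\beta$ at $y$ with $Q_\beta\cong Q_{\beta'}$. So $Q_\beta$ is a quotient of $\mathcal{O}_{Z_{y'}}$, and Lemma~\ref{lem:key}(b) for $\beta$ gives $b_2(y')=1$.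
\end{proof}

If $b_2\equiv0$, then $b_1=b_0$ and \eqref{eq:complex} reads $0\to R^{b_0}\to R^{b_0}\to E_y\to0$. This is case (II), with $g\equiv0$ and $s\not\equiv0$.

\subsection{The curve case: local structure}

Assume from now on that $k=0$ and $b_2\equiv1$ on $\Sigma$. We must show that $E$ looks everywhere like the model $P'$. So far $b_0(y)$ is unbounded and $\Sigma$ could be singular or a surface. The tool is Lemma~\ref{lem:key}(c), made explicit in terms of the linear parts of $A$ and $B$.

\begin{lemma}\label{lem:smooth}
For every $y\in\Sigma$ we have $b_0(y)=1$ and $E_y\cong R/(f,h)$, where the classes of $f,h\in\mathfrak{n}$ in $U$ are linearly independent.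
\end{lemma}

\begin{proof}
At $y$ the complex \eqref{eq:complex} is $R\xrightarrow{B}R^{b_1}\xrightarrow{A}R^{b_0}$, where $B$ is a column with entries $B_l$. For $r\in\mathfrak{n}$ let $\bar r\in U$ be its class.

\emph{The support.} At a point $y'$ near $y$, the number $b_2(y')$ is the dimension of the kernel of $B(y')$, so $b_2(y')=1$ if and only if all $B_l$ vanish at $y'$. Since $b_2$ is $1$ on $\Sigma$ and $0$ off $\Sigma$, near $y$ the set $\Sigma$ is the common zero set of the $B_l$.

\emph{The product in coordinates.} Let $\beta\in\operatorname{Hom}(E,\mathcal{O}_y)=(\kappa^{b_0})^*$, viewed as a row vector, and lift it to a row vector $\hat\beta$ over $R$. We extend $\hat\beta$ to a chain map $\tilde\beta\colon P_y\to\mathcal{K}$ that lifts $\beta$. The entries of $\hat\beta A$ lie in $\mathfrak{n}$; write $(\hat\beta A)_l=\sum_ix_ic_{il}$ and put $\tilde\beta^{-1}(v)=\sum_{i,l}c_{il}v_l\,e_i$, so that $d\tilde\beta^{-1}=\hat\beta A$. Then $d\tilde\beta^{-1}(B)=\hat\beta AB=0$, and by exactness of $\mathcal{K}$ in degree $-1$ there is $\tilde\beta^{-2}(1)=\sum_{i<j}\lambda_{ij}\,e_i\wedge e_j$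 with
\[
\sum_{i<j}\lambda_{ij}(x_ie_j-x_je_i)=\sum_lB_l\sum_ic_{il}\,e_i\quad\text{in }\mathfrak{n}\otimes U .
\]
Let $\lambda(\beta)=\sum_{i<j}\lambda_{ij}(y)\,e_i\wedge e_j\in\Lambda^2U$, and let $\alpha\colon\Lambda^2U\to U\otimes U$ be the injection $u\wedge v\mapsto u\otimes v-v\otimes u$, whose image is the space of antisymmetric tensors. Reduce the identity modulo $\mathfrak{n}^2\otimes U$. Since $\bar x_i=e_i$ and $\sum_ic_{il}(y)e_i$ is the class of $(\hat\beta A)_l$, which is the $l$-th entry of $\beta\bar A$, we obtain
\begin{equation}\label{eq:lambda}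
\alpha(\lambda(\beta))=\sum_l\bar B_l\otimes(\beta\bar A)_l\ \in U\otimes U .
\end{equation}
So $\lambda(\beta)$ does not depend on the choices and is linear in $\beta$. Under the identifications $\operatorname{Ext}^2(\mathcal{O}_y,\mathcal{O}_y)=(\Lambda^2U)^*$ and $\operatorname{Ext}^2(E,\mathcal{O}_y)=(P^{-2}\otimes\kappa)^*=\kappa$, composition with $\beta$ is precomposition with $\tilde\beta^{-2}\otimes\kappa$, that is, $\theta\mapsto\theta(\lambda(\beta))$. By Lemma~\ref{lem:key}(c) this map is onto for $\beta\ne0$. Hence $\lambda\colon(\kappa^{b_0})^*\to\Lambda^2U$ is injective.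

\emph{The bound $b_0(y)=1$.} Let $U'\subset U$ be the span of the $\bar B_l$. The tensor \eqref{eq:lambda} lies in $U'\otimes U$ and is antisymmetric, so it lies in $(U'\otimes U)\cap(U\otimes U')=U'\otimes U'$. Thus $\lambda$ takes values in $\Lambda^2U'$. If $b_0(y)\ge2$, then $\dim\Lambda^2U'\ge2$, which forces $\dim U'=3$. Then the $B_l$ generate $\mathfrak{n}$ by Nakayama's lemma, and $y$ is an isolated point of their zero set $\Sigma$, contrary to Lemma~\ref{lem:constant}. So $b_0(y)=1$, $b_1(y)=2$, $A=(f,h)$ and $E_y=R/(f,h)$.

\emph{Independence.} By \eqref{eq:lambda} the tensor $\bar B_1\otimes\bar f+\bar B_2\otimes\bar h$ is antisymmetric and nonzero. If $\bar f,\bar h$ were dependent it would equal $u\otimes v$ with $u,v\ne0$. Then $u\otimes v=-v\otimes u$ would make $v$ a multiple of $u$ and give $u\otimes u=-u\otimes u$, which is absurd.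
\end{proof}

The ring $R/(f,h)$ is regular of dimension $1$, so $(f,h)$ is a prime ideal; it is the annihilator of $E_y$, hence the ideal of $\Sigma$ with its reduced structure. Therefore $C=\Sigma$ is a smooth curve and $E$ is a line bundle on $C$. The curve is projective, being closed in $\tau^{-1}(0)$. It is connected, because $\operatorname{End}_Y(E)=\operatorname{End}_G(\mathcal{O}_0\otimes\rho)=\mathbb{C}$ by Schur's lemma, while a disconnected support would give a nontrivial idempotent. Finally $s=g=1$ on $C$ and $s=g=0$ elsewhere.

\subsection{The curve case: $C\cong\mathbb{P}^1$ and the degree}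

By Lemma~\ref{lem:key} all clusters on $C$ share one quotient $Q$. So $C$ should be the space of ways to attach $\rho$ to $Q$, and this space is linear.

Fix $y_0\in C$ and $\beta_0\ne0$ at $y_0$. Let $Q=Q_{\beta_0}$, let $J$ be the kernel of $S\to Q$, $1\mapsto\bar1$, and let
\[
H=\operatorname{Hom}_G(J,\mathcal{O}_0\otimes\rho)=\operatorname{Hom}_G(J/\mathfrak{m}J,\rho),
\]
a finite-dimensional space. (In Example~\ref{ex:half}, $J=\mathfrak{m}$, and $H$ is dual to the span of $x,y$.) We claim that $\eta\mapsto\ker\eta$ induces a bijection from the set $\mathbb{P}(H)$ of lines in $H$ to the set of ideals $I_y$ with $y\in C$.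

Let $0\neq\eta\in H$. It is surjective, since the target is simple. So $\ker\eta$ is a $G$-invariant ideal of $S$, and $S/\ker\eta$ is an extension of $Q$ by $J/\ker\eta\cong\mathcal{O}_0\otimes\rho$. As a representation it is $Q\oplus\rho\cong\mathbb{C}[G]$. Hence $\ker\eta$ is the ideal of a $G$-cluster with $\rho$ in its socle, that is, $\ker\eta=I_y$ with $b_0(y)\neq0$, so $y\in C$. Two surjections with the same kernel differ by an automorphism of $\mathcal{O}_0\otimes\rho$, which is a scalar by Schur's lemma; this gives injectivity. For surjectivity let $y\in C$. There is a nonzero map $\varphi\colon\mathcal{O}_{Z_y}\to Q$: for $y=y_0$ by definition of $Q$, and for $y\neq y_0$ by Lemma~\ref{lem:key}(b) and $b_2(y)=1$. By Lemma~\ref{lem:key}(a), the composite $S\to\mathcal{O}_{Z_y}\to Q$ is a nonzero multiple of the map $1\mapsto\bar1$, so $I_y\subset J$ and $J/I_y=\ker\varphi\cong\mathcal{O}_0\otimes\rho$. Thus $I_y=\ker\eta$ for some $\eta\ne0$.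

The bijection is a morphism. On $\mathbb{P}=\mathbb{P}(H)$ the inclusion $\mathcal{O}_{\mathbb{P}}(-1)\subset H\otimes\mathcal{O}_{\mathbb{P}}$ gives an equivariant $S$-linear surjection $J\otimes\mathcal{O}_{\mathbb{P}}\to\rho\otimes\mathcal{O}_{\mathbb{P}}(1)$, with $\mathfrak{m}$ acting by zero on the target. Let $\mathcal{I}\subset S\otimes\mathcal{O}_{\mathbb{P}}$ be its kernel, a sheaf of ideals. The quotient $(S\otimes\mathcal{O}_{\mathbb{P}})/\mathcal{I}$ is an extension of $Q\otimes\mathcal{O}_{\mathbb{P}}$ by $\rho\otimes\mathcal{O}_{\mathbb{P}}(1)$, hence a vector bundle, and its fiber at $[\eta]$ is $S/\ker\eta$. This is a flat family of $G$-clusters, so the moduli property of $Y$ gives a morphism $\mathbb{P}\to Y$, bijective onto $C$. A bijective morphism preserves dimension, so $\mathbb{P}\cong\mathbb{P}^1$. A smooth projective curve dominated by $\mathbb{P}^1$ is isomorphic to $\mathbb{P}^1$ by L\"uroth's theorem, so $C\cong\mathbb{P}^1$.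

For the degree, take $\sigma=\rho_0$ in \eqref{eq:taut}: $H^i(Y,E)=H^i(\mathcal{O}_0\otimes\rho)^G=0$ for all $i$, since $\rho^G=0$. The only line bundle on $\mathbb{P}^1$ with $H^0=H^1=0$ is $\mathcal{O}(-1)$. This is case (I).

\subsection{Conclusion of the trichotomy and of part (a)}

The three situations $k=-1$; $k=0$ with $b_2\equiv0$; and $k=0$ with $b_2\equiv1$ on $\Sigma$ are exhaustive. They lead to (III), (II), (I), each together with its condition on $(s,g)$. The cases (I), (II), (III) exclude one another, by degree and dimension of the support. The three conditions on $(s,g)$ also exclude one another, by which of $s,g$ vanishes identically, and in the first one the curve is recovered as $\{s\ne0\}$. So each case is equivalent to its condition.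

\section{The determinant of $E$}\label{sec:det}

It remains to prove part (b). We compute the determinant of $E$ once from the representation theory and once from the geometry. Since $Y$ is smooth and quasi-projective, every $M\in D(Y)$ is represented by a bounded complex of vector bundles $M^i$, and $\det M=\bigotimes_i(\det M^i)^{(-1)^i}\in\operatorname{Pic}Y$ is well defined, multiplicative in exact triangles, compatible with restriction to open sets, and satisfies $\det(M[1])=(\det M)^{-1}$.

\begin{lemma}\label{lem:detE}
$\det E\cong\delta_\rho$.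
\end{lemma}

\begin{proof}
For a representation $\sigma$ and $M\in D(Y)$, the equivalence and \eqref{eq:taut} give, naturally in $M$,
\[
\operatorname{Hom}_Y(\Psi(S\otimes\sigma),M)=\operatorname{Hom}_{D^G(V)}(S\otimes\sigma,\Phi(M))=H^0(Y,M\otimes R_\sigma)=\operatorname{Hom}_Y(R_\sigma^\vee,M).
\]
So $\Psi(S\otimes\sigma)\cong R_\sigma^\vee$ by the Yoneda lemma. The Koszul resolution of $\mathcal{O}_0\otimes\rho$ has the term $S\otimes\Lambda^iV^*\otimes\rho$ in degree $-i$. Because $G\subset\operatorname{SL}(V)$, we have $\Lambda^3V^*\cong\rho_0$ and $\Lambda^2V^*\cong V$. Applying $\Psi$ exhibits $E$ as an iterated cone of $R_\rho^\vee$, $R_{V^*\otimes\rho}^\vee[1]$, $R_{V\otimes\rho}^\vee[2]$, $R_\rho^\vee[3]$. The first and last contributions to the determinant cancel, and the middle two give $\det R_{V^*\otimes\rho}\otimes(\det R_{V\otimes\rho})^{-1}$.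
\end{proof}

\begin{lemma}\label{lem:dettorsion}
For a torsion coherent sheaf $T$ on $Y$ we have $\det T\cong\mathcal{O}_Y\big(\sum_\Gamma\operatorname{length}(T_\Gamma)\,\Gamma\big)$, where $\Gamma$ runs over the prime divisors and $T_\Gamma$ is the stalk at the generic point of $\Gamma$.
\end{lemma}

\begin{proof}
Removing a closed subset of codimension at least $2$ from a smooth variety does not change the Picard group. So we may assume that $\operatorname{Supp}T$ is a disjoint union of prime divisors. Filter $T$ by the powers of the ideal of the reduced support. The quotients are coherent sheaves on the divisors $\Gamma$, and after removing a proper closed subset of each $\Gamma$ they are free $\mathcal{O}_\Gamma$-modules, of total rank $\operatorname{length}(T_\Gamma)$. Finally $0\to\mathcal{O}(-\Gamma)\to\mathcal{O}\to\mathcal{O}_\Gamma\to0$ gives $\det\mathcal{O}_\Gamma=\mathcal{O}(\Gamma)$.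
\end{proof}

In case (I) the support of $E$ has codimension $2$, so $\delta_\rho\cong\mathcal{O}_Y$. In case (II) the support is a nonempty union of prime divisors in $\tau^{-1}(0)$, so $\delta_\rho\cong\mathcal{O}_Y(D)$ with $D$ nonzero, effective and supported in $\tau^{-1}(0)$. In case (III) the same applies to $F$, and the shift gives $\delta_\rho\cong\mathcal{O}_Y(-D)$. Since the cases are exhaustive, part (b) follows once the three conditions on $\delta_\rho$ are shown to be mutually exclusive. If two of them held, then $\mathcal{O}_Y(D)\cong\mathcal{O}_Y$ for some nonzero effective $D$ supported in $\tau^{-1}(0)$; when $\mathcal{O}_Y(D_1)\cong\mathcal{O}_Y(-D_2)$, take $D=D_1+D_2$. The next lemma excludes this and completes the proof of Theorem~\ref{thm:types}.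

\begin{lemma}\label{lem:nontrivial}
If $D$ is an effective divisor supported in $\tau^{-1}(0)$ and $\mathcal{O}_Y(D)\cong\mathcal{O}_Y$, then $D=0$.
\end{lemma}

\begin{proof}
Write $D=\operatorname{div}(f)$ for a rational function $f$. Since $D$ is effective and $Y$ is normal, $f$ is regular on $Y$. Since $\tau$ is proper and birational and $X=\operatorname{Spec}S^G$ is normal, $\Gamma(Y,\mathcal{O}_Y)=\Gamma(X,\mathcal{O}_X)$. The function $f$ has no zero on $Y\setminus\tau^{-1}(0)$, and $\tau$ is surjective, so $f$ has no zero on $X\setminus\{0\}$. Thus $f^{-1}$ is regular on the complement of a point in a normal threefold and extends to $X$. So $f$ is a unit and $D=0$.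
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLY}
Alastair Craw, Hsueh-Yung Lin and Ryo Yamagishi,
\emph{The Cautis-Logvinenko conjecture},
arXiv:2607.25982 (2026).

\end{thebibliography}
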